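\title{The Lie algebra of the closure of an algebraically generated group of automorphisms}

\begin{abstract}
Let $X$ be an irreducible affine variety over an algebraically closed field $\mathbb{K}$ of characteristic zero, and let $G\subset\operatorname{Aut}(X)$ be generated by connected algebraic subgroups $G_i$, $i\in I$. Three Lie algebras of vector fields are attached to $G$: the algebra $L(G)$ generated by the $\operatorname{Lie}(G_i)$, the canonical Lie algebra $L_G$ spanned by tangent spaces of algebraic subsets of $G$, and the Lie algebra of the Zariski closure $\overline{G}$. We show that they need not coincide: for $X=\mathbb{A}^4$ and every $\mathbb{K}$ there is a group $G$ with $L(G)=L_G$ of codimension one in $\operatorname{Lie}(\overline{G})$. We also prove that $\operatorname{Lie}(\overline{G})/L(G)$ is always abelian, and that $L_G=L(G)$ whenever $|\mathbb{K}|>\max(|I|,\aleph_0)$.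
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\mathbb{K}$ is an algebraically closed field of characteristic zero, varieties are reduced but possibly reducible, closed subsets carry the reduced structure, and $X$ is an irreducible affine variety over $\mathbb{K}$.

\subsection*{The ind-group $\operatorname{Aut}(X)$}
The group $\operatorname{Aut}(X)$ of regular automorphisms of $X$ is an affine ind-group. It is the union of an increasing sequence of affine varieties $A_1\subset A_2\subset\cdots$, each closed in the next, such that for all $i,j$ and suitable $n(i,j)$, $m(i)$ the action $A_i\times X\to X$, the multiplication $A_i\times A_j\to A_{n(i,j)}$ and the inversion $A_i\to A_{m(i)}$ are morphisms. A subset $S\subset\operatorname{Aut}(X)$ is \emph{closed} if $S\cap A_i$ is closed in $A_i$ for every $i$. A \emph{closed algebraic subset} is a closed subset of some $A_i$, and an \emph{algebraic subgroup} is a subgroup that is a closed algebraic subset; it is an affine algebraic group.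

The tangent space $T_e\operatorname{Aut}(X)=\bigcup_i T_eA_i$ at the identity $e$ is a Lie algebra, naturally identified with a Lie subalgebra of the Lie algebra $\operatorname{VF}(X)=\operatorname{Der}\mathcal{O}(X)$ of regular vector fields. For a closed subgroup $\mathfrak{H}$, the space $\operatorname{Lie}(\mathfrak{H})=\bigcup_iT_e(\mathfrak{H}\cap A_i)$ is a Lie subalgebra. All Lie algebras below are regarded as subspaces of $\operatorname{VF}(X)$.

\subsection*{Three Lie algebras}
A subgroup $G\subset\operatorname{Aut}(X)$ is \emph{algebraically generated} if it is generated by a family $\{G_i\}_{i\in I}$ of connected algebraic subgroups. Such a group need not be closed, and there are three candidates for its Lie algebra.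
\begin{itemize}
\item $L(G)$ is the Lie subalgebra of $\operatorname{VF}(X)$ generated by the $\operatorname{Lie}(G_i)$. It records what the generators produce infinitesimally. It is known to depend only on $G$, not on the family $\{G_i\}$.
\item The \emph{canonical Lie algebra} $L_G$ is the linear span of the spaces $T_eY$, where $Y$ runs over the closed algebraic subsets of $\operatorname{Aut}(X)$ that are contained in $G$, contain $e$ and are smooth at $e$. It records the directions in which one can leave $e$ along an algebraic family that stays inside $G$.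
\item $\operatorname{Lie}(\overline{G})$ is the Lie algebra of the Zariski closure $\overline{G}$, which is a closed subgroup.
\end{itemize}
It is known that
\begin{equation}\label{eq:chain}
L(G)\subset L_G\subset\operatorname{Lie}(\overline{G})
\end{equation}
and that $L(G)$ and $L_G$ are ideals of $\operatorname{Lie}(\overline{G})$; a short proof falls out of the tools of Section~\ref{sec:abelian}, see Proposition~\ref{prop:ideals}. It is also known that if $L(G)$ is finite-dimensional, then $G$ is an algebraic subgroup and $\operatorname{Lie}(G)=L_G=L(G)$. The following question is posed in \cite{KZ}.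

\begin{quote}
\emph{Do the equalities $L(G)=L_G=\operatorname{Lie}(\overline{G})$ hold for every $X$ and every algebraically generated subgroup $G\subset\operatorname{Aut}(X)$?}
\end{quote}

The simplest infinite-dimensional case agrees with the finite-dimensional one. On $\mathbb{A}^2$ the subgroups $\{(x,y)\mapsto(x,y+tx^n)\}$, $n\ge0$, generate the group of all maps $(x,y)\mapsto(x,y+p(x))$. It is closed, it is filtered by the vector spaces $\{\deg p\le d\}$, and all three Lie algebras equal $\mathbb{K}[x]\,\partial_y$. There is also a heuristic for a positive answer. The space $T_e\operatorname{Aut}(X)$ is a union of finite-dimensional spaces $T_eA_i$, and each linear subspace meets each of them in a closed set. So $L(G)$ is already closed, and if passing to the Lie algebra commuted with passing to the closure, we would get $\operatorname{Lie}(\overline{G})=L(G)$. Nevertheless, the answer is negative.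

\begin{theorem}\label{thm:A}
\begin{enumerate}
\item[(a)] There is a subgroup $G\subset\operatorname{Aut}(\mathbb{A}^4)$, generated by countably many closed one-dimensional connected algebraic subgroups, each isomorphic to $\mathbb{G}_a$ or $\mathbb{G}_m$, such that
\begin{equation}\label{eq:failure}
L(G)=L_G\subsetneq\operatorname{Lie}(\overline{G}),\qquad \dim\operatorname{Lie}(\overline{G})/L(G)=1 .
\end{equation}
\item[(b)] For every $m\ge1$ there is such a subgroup $G\subset\operatorname{Aut}(\mathbb{A}^{4m})$ with $L(G)=L_G$ and $\dim\operatorname{Lie}(\overline{G})/L(G)=m$.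
\item[(c)] For every irreducible affine variety $Z$ there is such a subgroup $G\subset\operatorname{Aut}(\mathbb{A}^4\times Z)$ satisfying \eqref{eq:failure}.
\end{enumerate}
\end{theorem}

Thus both $L(G)=\operatorname{Lie}(\overline{G})$ and $L_G=\operatorname{Lie}(\overline{G})$ can fail, over every $\mathbb{K}$. In the example the missing vector field is central in $\operatorname{Lie}(\overline{G})$. The next theorem shows that in general no bracket is missing.

\begin{theorem}\label{thm:B}
For every $X$ and every algebraically generated $G\subset\operatorname{Aut}(X)$,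
\[
[\operatorname{Lie}(\overline{G}),\operatorname{Lie}(\overline{G})]\subset L(G).
\]
Hence $\operatorname{Lie}(\overline{G})/L(G)$ is abelian, and $L(G)=L_G=\operatorname{Lie}(\overline{G})$ whenever $\operatorname{Lie}(\overline{G})$ is perfect.
\end{theorem}

The first inclusion in \eqref{eq:chain} is an equality if the field is large compared with the family.

\begin{theorem}\label{thm:C}
If $G\subset\operatorname{Aut}(X)$ is generated by connected algebraic subgroups $\{G_i\}_{i\in I}$ and $|\mathbb{K}|>\max(|I|,\aleph_0)$ (for example, $\mathbb{K}$ uncountable and $I$ countable), then $L_G=L(G)$.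
\end{theorem}

Two cases are not settled here: whether $L_G=L(G)$ always holds when $|I|\ge|\mathbb{K}|$ or $\mathbb{K}$ is countable, and whether $L(G)=\operatorname{Lie}(\overline{G})$ when $I$ is finite.

The mechanism behind Theorem~\ref{thm:A} is torsion: a group can contain all roots of unity of a one-dimensional torus without containing the torus. Section~\ref{sec:model} exhibits this in an infinite-dimensional torus $D$. Sections~\ref{sec:ring} and~\ref{sec:group} transplant the model into $\operatorname{Aut}(\mathbb{A}^4)$, after Section~\ref{sec:tangent} has fixed the way we compute with tangent vectors. Theorem~\ref{thm:A} is proved in Sections~\ref{sec:lie} and~\ref{sec:products}, and Theorems~\ref{thm:B} and~\ref{thm:C} in Sections~\ref{sec:abelian} and~\ref{sec:few}.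

\section{A model in an infinite-dimensional torus}\label{sec:model}

The definitions of $L(G)$, $L_G$ and $\operatorname{Lie}(\overline{G})$ make sense in any ind-group. Let $D$ be the group of sequences $(s;r_1,r_2,\dots)$ in $\mathbb{K}^*$ with $r_k=1$ for almost all $k$, filtered by the tori
\[
D_d=\{(s;r_1,r_2,\dots): r_k=1\text{ for }k>d\}\cong(\mathbb{K}^*)^{d+1}.
\]
Its Lie algebra is abelian, with basis $\epsilon_0,\epsilon_1,\epsilon_2,\dots$ given by the directions of $s,r_1,r_2,\dots$. Let $T_0=\{(s;1,1,\dots)\}$ be the $s$-axis. For $n\ge1$ let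
\[
\gamma_n(s)=(s;1,\dots,1,s^n,1,\dots),\qquad s^n\text{ in the place of }r_n,
\]
and let $\Gamma\subset D$ be generated by the one-dimensional tori $\gamma_n(\mathbb{K}^*)$. The tangent line of $\gamma_n(\mathbb{K}^*)$ is spanned by $\epsilon_0+n\epsilon_n$. These vectors together with $\epsilon_0$ form a basis of $\operatorname{Lie}(D)$, so
\[
L(\Gamma)=\ker\lambda,\qquad \lambda\Big(\sum_k c_k\epsilon_k\Big)=c_0-\sum_{k\ge1}\frac{c_k}{k},
\]
and $\epsilon_0\notin L(\Gamma)$.

Now look at how $\Gamma$ meets the axis. Put $M_d=\operatorname{lcm}(1,\dots,d)$. The product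
\[
\gamma_1(s_1)\cdots\gamma_d(s_d)=(s_1\cdots s_d;\ s_1,\ s_2^2,\ \dots,\ s_d^d,\ 1,\dots)
\]
lies on $T_0$ exactly when $s_k^k=1$ for all $k\le d$. So the torus generated by $\gamma_1,\gamma_2$ meets $T_0\cong\mathbb{K}^*$ in $\{\pm1\}$, the torus generated by $\gamma_1,\gamma_2,\gamma_3$ meets it in the sixth roots of unity, and the torus generated by $\gamma_1,\dots,\gamma_d$ meets it in the $M_d$-th roots of unity. Each intersection is finite, as it must be since $\epsilon_0$ is not tangent to these tori, but their union is infinite, hence dense in $T_0$. Therefore $T_0\subset\overline{\Gamma}$. Every element of $D$ is a product of finitely many $\gamma_n(s_n)$, with $s_n^n=r_n$, and an element of $T_0$. Since $\overline{\Gamma}$ is a group, $\overline{\Gamma}=D$, and $L(\Gamma)$ has codimension one in $\operatorname{Lie}(\overline{\Gamma})$.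

The equation $\lambda=0$ is lost in the closure because $\lambda$ has unbounded denominators: no nonzero multiple of $\lambda$ is the differential of a character of $D$. On each $D_d$, however, a multiple of $\lambda$ is the differential of a character, and this is what controls $L_\Gamma$. Define characters of $D$ by
\[
\chi_d(s;r_1,r_2,\dots)=s^{M_d}\prod_{k\le d}r_k^{-M_d/k}.
\]
The differential of $\chi_d$ at $e$ equals $M_d\lambda$ on $\operatorname{Lie}(D_d)$.

\begin{lemma}\label{lem:roots}
If $\gamma\in\Gamma\cap D_d$, then $\chi_d(\gamma)$ is a root of unity.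
\end{lemma}

\begin{proof}
Write $\gamma$ as a product of elements $\gamma_n(s)$ with $n\le d'$, where $d'\ge d$. For $n\le d'$ we have $\chi_{d'}(\gamma_n(s))=s^{M_{d'}}(s^n)^{-M_{d'}/n}=1$, so $\chi_{d'}(\gamma)=1$. On $D_d$ the coordinates $r_k$ with $k>d$ equal $1$, so $\chi_{d'}=\chi_d^{M_{d'}/M_d}$ there. Hence $\chi_d(\gamma)^{M_{d'}/M_d}=1$.
\end{proof}

The order of $\chi_d(\gamma)$ is not bounded on $\Gamma\cap D_d$, so the lemma gives no equation for $\overline{\Gamma}$. It does give one for algebraic subsets contained in $\Gamma$.

\begin{lemma}\label{lem:locconst}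
Let $F$ be a regular function on a variety $Y$ all of whose values are roots of unity. Then $F$ is locally constant, so $dF$ vanishes on $T_yY$ for every $y\in Y$.
\end{lemma}

\begin{proof}
Let $Y_1$ be an irreducible component of $Y$. The image $F(Y_1)\subset\mathbb{A}^1$ is irreducible and, by Chevalley's theorem, constructible, so it is a point or the complement of a finite set. In the second case it would contain some $2^j$ with $j\ge1$, which is not a root of unity in characteristic zero. So $F$ is constant on every component. Then $F=F(y)$ on the union of the components through $y$, and this union contains the complement of the other components, an open neighborhood of $y$.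
\end{proof}

If $Y\subset\Gamma$ is closed in $D_d$ and $e\in Y$, the two lemmas give $T_eY\subset\ker\lambda$. Thus $L(\Gamma)=L_\Gamma\subsetneq\operatorname{Lie}(\overline{\Gamma})$, which is \eqref{eq:failure} in the ind-group $D$.

The difficulty is that $D$ does not fit into $\operatorname{Aut}(X)$. If a torus $S$ acts faithfully on $X$, the weights of $S$ on $\mathcal{O}(X)$ generate the character group, and weight vectors with linearly independent weights are algebraically independent, because distinct monomials in them are nonzero and have distinct weights; hence $\dim S\le\dim X$, while $\dim D_d$ is unbounded. So we shall obtain $D$ as a target instead. We construct a closed noncommutative subgroup $\mathcal{B}\subset\operatorname{Aut}(\mathbb{A}^4)$, a homomorphism $\psi\colon\mathcal{B}\to D$ that maps $\mathcal{B}\cap A_d$ regularly to $D_d$, and one-dimensional tori $H_n\subset\mathcal{B}$ that lift the $\gamma_n$ and whose $n$-torsion lies in one fixed torus $T$.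

\section{The filtration and tangent vectors}\label{sec:tangent}

We use the standard filtration of $\operatorname{Aut}(X)$. Choose generators $f_1,\dots,f_N$ of the algebra $\mathcal{O}(X)$, let $\mathcal{O}_{\le d}$ be the span of the monomials of degree at most $d$ in them, and let $A_d$ consist of the $g$ with $g^*f_j,(g^{-1})^*f_j\in\mathcal{O}_{\le d}$ for all $j$. The map
\begin{equation}\label{eq:embedding}
g\longmapsto\big((g^*f_j)_j,\,((g^{-1})^*f_j)_j\big)
\end{equation}
identifies $A_d$ with a closed subset of the finite-dimensional space $(\mathcal{O}_{\le d})^{2N}$: that two tuples respect the relations among the $f_j$ and define mutually inverse maps is a polynomial condition. For $X=\mathbb{A}^n$ with its coordinates, $A_d=\{g:\deg g,\deg g^{-1}\le d\}$. The explicit form of $A_d$ serves to recognize algebraic subgroups and to bound degrees. Otherwise we use only the axioms, mostly through the following consequence of the regularity of $A_d\times X\to X$: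
\begin{equation}\label{eq:coeff}
\begin{array}{l}
\text{for }f\in\mathcal{O}(X)\text{ there are }f^{(1)},\dots,f^{(r)}\in\mathcal{O}(X)\text{ and }a_1,\dots,a_r\in\mathcal{O}(A_d)\\
\text{with }g^*f=\sum_l a_l(g)f^{(l)}\text{ for all }g\in A_d .
\end{array}
\end{equation}

Let $\mathbb{K}[\varepsilon]$ be the ring of dual numbers, $\varepsilon^2=0$. A tangent vector to $A_d$ at $g$ is a $\mathbb{K}[\varepsilon]$-point $z$ of $A_d$ that reduces to $g$. Substituting $z$ in \eqref{eq:coeff} gives a $\mathbb{K}[\varepsilon]$-algebra endomorphism $z^*$ of $\mathcal{O}(X)\otimes\mathbb{K}[\varepsilon]$. Products and inverses of such points are defined, because multiplication and inversion are morphisms, and the group laws and the rule $(zz')^*=z'^*z^*$ persist, because they are identities between morphisms of varieties. If $z$ reduces to $e$, then $z^*=1+\varepsilon w$ with $w$ a derivation of $\mathcal{O}(X)$, and $z\mapsto w$ is the identification $T_e\operatorname{Aut}(X)\subset\operatorname{VF}(X)$. We write $z=e+\varepsilon w$. For $g\in\operatorname{Aut}(X)$ and $v\in\operatorname{VF}(X)$ put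
\[
\operatorname{Ad}(g)v=(g^*)^{-1}\circ v\circ g^* ;
\]
then $\operatorname{Ad}(gg')=\operatorname{Ad}(g)\operatorname{Ad}(g')$. Comparing the operators $z^*$ on both sides gives
\begin{equation}\label{eq:rules}
\begin{gathered}
(e+\varepsilon w)(e+\varepsilon w')=e+\varepsilon(w+w'),\qquad (e+\varepsilon w)^{-1}=e-\varepsilon w,\\
g(e+\varepsilon w)g^{-1}=e+\varepsilon\operatorname{Ad}(g)w .
\end{gathered}
\end{equation}

\section{A subring of $\mathbb{K}[x,y]$ with infinitely many separated points}\label{sec:ring}

The group $\mathcal{B}$ will consist of matrices with polynomial entries, and the coordinates of $\psi$ will be values of one entry at infinitely many ``points''. Let $\overline{\mathbb{N}}=\{1,2,\dots\}\cup\{\infty\}$. We need a subalgebra $R\subset\mathbb{K}[x,y]$ and homomorphisms $\varphi_\kappa\colon R\to\mathbb{K}$, $\kappa\in\overline{\mathbb{N}}$, with two properties. First, $\varphi_k(f)=\varphi_\infty(f)$ as soon as $k>\deg f$; this will make $\psi$ map $\mathcal{B}\cap A_d$ to $D_d$. Second, for each $n$ some $w_n\in R$ has value $1$ at $n$ and $0$ at all other $\kappa$; this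 will allow us to lift $\gamma_n$.

Evaluation at distinct points $p_k\in\mathbb{A}^2$ cannot have the second property. All but finitely many $p_n$ lie on a positive-dimensional component of the closure of $\{p_k\}$, and such a component is contained in the closure of $\{p_k:k\ne n\}$; so a polynomial that vanishes at the other points vanishes at $p_n$. We use points at infinity instead. The curve $xy^k=1$ is parametrized by $t\mapsto(t^k,t^{-1})$, and $t=0$ is a point at infinity on it. Put
\begin{gather*}
R=\{f\in\mathbb{K}[x,y]: f(t^k,t^{-1})\in\mathbb{K}[t]\text{ for all }k\ge1\},\\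
\varphi_k(f)=f(t^k,t^{-1})\big|_{t=0},\qquad\varphi_\infty(f)=f(0,0).
\end{gather*}
Since $f\mapsto f(t^k,t^{-1})$ is an algebra homomorphism to $\mathbb{K}[t,t^{-1}]$, the set $R$ is a subalgebra and the $\varphi_\kappa$ are algebra homomorphisms. Let $J=\bigcap_{\kappa}\ker\varphi_\kappa$, an ideal of $R$. For example, $x\in J$ and $y\notin R$. The monomial $xy$ becomes $t^{k-1}$, so it lies in $R$ and has value $1$ at $k=1$ only. The monomial $xy^2$ becomes $t^{k-2}$, which has value $1$ at $k=2$ but a pole for $k=1$; the factor $1-xy$, which vanishes on the first curve, removes the pole. In general, put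
\[
w_n=xy^n\prod_{j=1}^{n-1}(1-xy^j),\qquad n\ge1 .
\]

\begin{lemma}\label{lem:ring}
\begin{enumerate}
\item[(a)] If $f\in R$ and $k>\deg f$, then $\varphi_k(f)=\varphi_\infty(f)$.
\item[(b)] $w_n\in R$, $\varphi_k(w_n)=\delta_{kn}$ and $\varphi_\infty(w_n)=0$. In particular $w_n(1-w_n)\in J$.
\item[(c)] $R=\mathbb{K}\oplus\bigoplus_{n\ge1}\mathbb{K}w_n\oplus J$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $f=\sum c_{ab}x^ay^b$, so that $f(t^k,t^{-1})=\sum c_{ab}t^{ka-b}$. A term with $a\ge1$ has exponent at least $k-b>0$. The terms with $a=0$ contribute $\sum_bc_{0b}t^{-b}$, and nothing cancels their poles, so $c_{0b}=0$ for $b\ge1$. The constant term is $c_{00}=f(0,0)$.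

(b) We have $w_n(t^k,t^{-1})=t^{k-n}\prod_{j=1}^{n-1}(1-t^{k-j})$. For $k<n$ the factor with $j=k$ is zero. For $k\ge n$ all exponents $k-j$ are positive, so the product is a polynomial with value $1$ at $t=0$, and $t^{k-n}$ has value $\delta_{kn}$ there. Finally $w_n(0,0)=0$.

(c) For $f\in R$ the sum in $f-\varphi_\infty(f)-\sum_k(\varphi_k(f)-\varphi_\infty(f))w_k$ is finite by (a), and by (b) every $\varphi_\kappa$ kills this element, so it lies in $J$. If $c+\sum c_nw_n\in J$, then $\varphi_\infty$ gives $c=0$ and $\varphi_n$ gives $c_n=0$.
\end{proof}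

Thus $R/J$ is the algebra of eventually constant sequences, and the $w_n$ map to orthogonal idempotents in it.

\section{The group $G$}\label{sec:group}

If $w_n$ were an idempotent, $s\mapsto s^{n+1}w_n+s(1-w_n)$ would be a one-parameter group of units of $R$ with value $s^{n+1}$ at $n$ and $s$ elsewhere, which is $\gamma_n(s)$ in suitable coordinates. But $R$ is a domain and its units are constants. Matrices of size two repair this: they contain true idempotents built from $w_n$.

\subsection*{Matrices as automorphisms of $\mathbb{A}^4$}
Let $x,y,u,v$ be the coordinates on $\mathbb{A}^4$, and write points as $(p,\zeta)$ with $p=(x,y)$, $\zeta=(u,v)^T$. The group $\operatorname{GL}_2(\mathbb{K}[x,y])$ acts faithfully by $g(p,\zeta)=(p,g(p)\zeta)$, and we regard it as a subgroup of $\operatorname{Aut}(\mathbb{A}^4)$. The determinant of such a $g$ is a unit of $\mathbb{K}[x,y]$, hence a nonzero constant. For $m\in\mathfrak{gl}_2(\mathbb{K}[x,y])$ let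
\[
\xi_m=(m_{11}u+m_{12}v)\,\partial_u+(m_{21}u+m_{22}v)\,\partial_v ,
\]
the vector field that corresponds to the $\mathbb{K}[\varepsilon]$-point $\mathbf{1}+\varepsilon m$. Applied to the vector $\zeta$ of coordinate functions, $\xi_m\xi_{m'}\zeta=m'm\zeta$, so $[\xi_m,\xi_{m'}]=-\xi_{[m,m']}$. The map $m\mapsto\xi_m$ is linear and injective, and the sign does not affect which subspaces are subalgebras. We therefore write $m$ for $\xi_m$ and compute with matrices. Let
\[
\mathbf{e}=\begin{pmatrix}0&1\\0&0\end{pmatrix},\quad
\mathbf{f}=\begin{pmatrix}0&0\\1&0\end{pmatrix},\quad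
\mathbf{h}=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\quad
\mathbf{1}=\begin{pmatrix}1&0\\0&1\end{pmatrix}.
\]

\subsection*{The group $\mathcal{B}$ and its characters}
Let $\mathcal{B}$ be the set of $g\in\operatorname{GL}_2(\mathbb{K}[x,y])$ with entries in $R$ and $g_{21}\in J$. It is a group: $J$ is an ideal of $R$, and $g^{-1}$ is a constant multiple of the adjugate matrix. Applying $\varphi_\kappa$ to the entries gives a homomorphism from $\mathcal{B}$ to the upper triangular matrices over $\mathbb{K}$, with $\det\varphi_\kappa(g)=\det g\ne0$. Hence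
\[
\beta_\kappa(g)=\varphi_\kappa(g_{22})
\]
is a homomorphism $\mathcal{B}\to\mathbb{K}^*$; it is the scalar by which $\varphi_\kappa(g)$ acts on $\mathbb{K}^2$ modulo the line spanned by $(1,0)^T$. Put $\rho_k=\beta_k/\beta_\infty$. By Lemma~\ref{lem:ring}(a), $\rho_k(g)=1$ for $k>\deg g_{22}$, so we obtain homomorphisms
\begin{gather*}
\psi=(\beta_\infty;\rho_1,\rho_2,\dots)\colon\mathcal{B}\to D,\\
\Delta=\det\cdot\,\beta_\infty^{-2}\prod_{k\ge1}\rho_k^{-1}\colon\mathcal{B}\to\mathbb{K}^* .
\end{gather*}
The character $\Delta$ is introduced because $\det$ is a further character of $\mathcal{B}$, which has to be accounted for when we compute $\operatorname{Lie}(\overline{G})$ exactly. The infinitesimal counterpart of $\mathcal{B}$ is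
\[
\mathfrak{b}=R\,\mathbf{e}\oplus R\,\mathbf{h}\oplus J\,\mathbf{f}\oplus\mathbb{K}\mathbf{1},
\]
the space of matrices $m$ over $R$ with $m_{21}\in J$ and $\operatorname{tr}m\in\mathbb{K}$. On $\mathfrak{b}$ define the linear forms $\beta'_\kappa(m)=\varphi_\kappa(m_{22})$, $\rho'_k=\beta'_k-\beta'_\infty$ and
\[
\Delta'=\operatorname{tr}-2\beta'_\infty-\sum_{k\ge1}\rho'_k,\qquad
\Lambda=\beta'_\infty-\sum_{k\ge1}\frac1k\,\rho'_k ;
\]
the sums are finite on each $m$ by Lemma~\ref{lem:ring}(a).

\begin{lemma}\label{lem:closed}
For every $d$, the set $\mathcal{B}\cap A_d$ is closed in $A_d$, the map $\psi$ restricts to a morphism $\mathcal{B}\cap A_d\to D_d$, and $\Delta$ is regular on $\mathcal{B}\cap A_d$. Moreover $T_e(\mathcal{B}\cap A_d)\subset\mathfrak{b}$, and on $T_e(\mathcal{B}\cap A_d)$ the differentials of $\Delta$ and $\chi_d\circ\psi$ at $e$ are $\Delta'$ and $M_d\Lambda$.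
\end{lemma}

\begin{proof}
Let $R_{\le d}$ and $J_{\le d}$ be the spaces of elements of degree at most $d$. For $g\in A_d$ consider the conditions
\begin{equation}\label{eq:linear}
g^*x=x,\quad g^*y=y,\quad g^*u\in R_{\le d}\,u+R_{\le d}\,v,\quad g^*v\in J_{\le d}\,u+R_{\le d}\,v .
\end{equation}
They are affine-linear in the coefficients of $g^*x,g^*y,g^*u,g^*v$, so they define a closed subset of $A_d$, which contains $\mathcal{B}\cap A_d$. Conversely, an automorphism satisfying \eqref{eq:linear} has the form $(p,\zeta)\mapsto(p,g(p)\zeta)$, and each $g(p)$ is invertible because the map is injective. So $\det(g_{jl})$ has no zero on $\mathbb{A}^2$, it is a nonzero constant, and $g\in\mathcal{B}$.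

The maps $\varphi_\kappa$ are linear on $R_{\le d}$, so the $\beta_\kappa$ are regular on $\mathcal{B}\cap A_d$, and so is $\det g=\varphi_\infty(g_{11}g_{22}-g_{12}g_{21})$. The $\beta_\kappa$ vanish nowhere, so their inverses are regular, and $\rho_k=1$ on $\mathcal{B}\cap A_d$ for $k>d$. This gives the claims on $\psi$ and $\Delta$.

A $\mathbb{K}[\varepsilon]$-point of $\mathcal{B}\cap A_d$ that reduces to $e$ satisfies \eqref{eq:linear}, so it is $\mathbf{1}+\varepsilon m$ with entries $m_{jl}\in R_{\le d}$ and $m_{21}\in J$. The coefficients of the nonconstant monomials in $\det g$ vanish on $\mathcal{B}\cap A_d$, and $\det(\mathbf{1}+\varepsilon m)=1+\varepsilon\operatorname{tr}m$; hence $\operatorname{tr}m\in\mathbb{K}$ and $m\in\mathfrak{b}$. Also $\beta_\kappa(\mathbf{1}+\varepsilon m)=1+\varepsilon\beta'_\kappa(m)$, and $\rho'_k(m)=0$ for $k>d$. The differential at $e$ of a product of integral powers of functions with value $1$ at $e$ is the corresponding linear combination of their differentials, which gives $\Delta'$ and $M_d\Lambda$.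
\end{proof}

\subsection*{The generators}
The vectors $(1,w_n)^T$ and $(1,w_n-1)^T$ form a basis of $\mathbb{K}[x,y]^2$, since their determinant is $-1$. Let $\pi_n$ be the projection onto the first along the second:
\[
\pi_n=\begin{pmatrix}1-w_n&1\\ w_n(1-w_n)&w_n\end{pmatrix}.
\]
Indeed, multiplying out gives $\pi_n(1,w_n)^T=(1,w_n)^T$ and $\pi_n(1,w_n-1)^T=0$. So $\pi_n^2=\pi_n$, the entries lie in $R$, and the lower left entry lies in $J$. At a point $\kappa\ne n$, where $w_n$ has value $0$, the line spanned by $(1,0)^T$ is the image of $\varphi_\kappa(\pi_n)$; at the point $n$, where $w_n$ has value $1$, it is the kernel. This exchange is what distinguishes $\beta_n$ from the other $\beta_\kappa$. Put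
\[
g_n(s)=s^{n+1}\pi_n+s(\mathbf{1}-\pi_n),\qquad s\in\mathbb{K}^* .
\]
In the basis above $g_n(s)$ is $\operatorname{diag}(s^{n+1},s)$, so $g_n(s)g_n(s')=g_n(ss')$, $\det g_n(s)=s^{n+2}$ and $g_n(s)\in\mathcal{B}$. Fix bases of the countable-dimensional vector spaces $R$ and $J$, and let $G\subset\mathcal{B}$ be generated by the countably many subgroups
\begin{align*}
H_n&=\{g_n(s):s\in\mathbb{K}^*\}, && n\ge1,\\
U_a&=\{\mathbf{1}+ta\,\mathbf{e}:t\in\mathbb{K}\}, && a\text{ in the basis of }R,\\
V_b&=\{\mathbf{1}+tb\,\mathbf{f}:t\in\mathbb{K}\}, && b\text{ in the basis of }J.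
\end{align*}
The $H_n$ carry the phenomenon; the $U_a$ and $V_b$ are added to make $L(G)$ computable. Let $T=\mathbb{K}^*\mathbf{1}$ be the torus of scalar matrices, and put $d_n=\mathbf{1}+n\pi_n$.

\begin{lemma}\label{lem:gens}
\begin{enumerate}
\item[(a)] $H_n$ and $T$ are algebraic subgroups isomorphic to $\mathbb{G}_m$, and $U_a$, $V_b$ are algebraic subgroups isomorphic to $\mathbb{G}_a$. Their Lie algebras are spanned by $d_n$, $\mathbf{1}$, $a\mathbf{e}$, $b\mathbf{f}$.
\item[(b)] $\psi(g_n(s))=\gamma_n(s)$, and $\psi$ is trivial on $U_a$ and $V_b$. Hence $\psi(G)=\Gamma$.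
\item[(c)] $\Delta$ is trivial on $G$.
\item[(d)] If $\zeta_0\in\mathbb{K}^*$ satisfies $\zeta_0^{\,n}=1$, then $g_n(\zeta_0)=\zeta_0\mathbf{1}\in T$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In the embedding \eqref{eq:embedding}, for $d$ large, the map
\[
(\alpha,\beta,\alpha',\beta')\longmapsto\big(\alpha\pi_n+\beta(\mathbf{1}-\pi_n),\ \alpha'\pi_n+\beta'(\mathbf{1}-\pi_n)\big)
\]
is an injective affine-linear map from $\mathbb{A}^4$ to the ambient space, hence a closed embedding, and $H_n$ is the image of the closed curve $\alpha=\beta^{n+1}$, $\alpha\alpha'=\beta\beta'=1$, which is isomorphic to $\mathbb{G}_m$ via $\beta$. In the same way $T$ is the image of the curve $ss'=1$ under $(s,s')\mapsto(s\mathbf{1},s'\mathbf{1})$, while $U_a$ is the image of $t\mapsto(\mathbf{1}+ta\mathbf{e},\mathbf{1}-ta\mathbf{e})$ and $V_b$ the image of $t\mapsto(\mathbf{1}+tb\mathbf{f},\mathbf{1}-tb\mathbf{f})$. For the Lie algebra of $H_n$, we have $g_n(1+\varepsilon)=\mathbf{1}+\varepsilon\big((n+1)\pi_n+\mathbf{1}-\pi_n\big)=\mathbf{1}+\varepsilon d_n$; the others are read off from the parametrizations.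

(b) The lower right entry of $g_n(s)$ is $s^{n+1}w_n+s(1-w_n)$. By Lemma~\ref{lem:ring}(b), $\beta_n(g_n(s))=s^{n+1}$ and $\beta_\kappa(g_n(s))=s$ for $\kappa\ne n$, so $\rho_n(g_n(s))=s^n$ and $\rho_k(g_n(s))=1$ for $k\ne n$. The lower right entry of an element of $U_a$ or $V_b$ is $1$.

(c) $\Delta(g_n(s))=s^{n+2}s^{-2}s^{-n}=1$, and on $U_a$, $V_b$ all factors of $\Delta$ equal $1$.

(d) If $\zeta_0^{\,n}=1$, then $g_n(\zeta_0)=\zeta_0\pi_n+\zeta_0(\mathbf{1}-\pi_n)$.
\end{proof}

\section{The three Lie algebras of $G$}\label{sec:lie}

All three algebras lie in $\mathfrak{b}$, and only an abelian quotient of $\mathfrak{b}$ matters. Let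
\[
\mathfrak{b}_0=R\,\mathbf{e}\oplus J\,\mathbf{h}\oplus J\,\mathbf{f},\qquad
\mathfrak{L}=\mathfrak{b}_0+\sum_{n\ge1}\mathbb{K}d_n .
\]

\begin{lemma}\label{lem:linear}
We have $[\mathfrak{b},\mathfrak{b}]\subset\mathfrak{b}_0$, $\ \mathfrak{b}=\mathfrak{L}\oplus\mathbb{K}\mathbf{1}\oplus\mathbb{K}\mathbf{h}$, and
\[
\ker\Delta'=\mathfrak{L}\oplus\mathbb{K}\mathbf{1},\qquad \ker\Delta'\cap\ker\Lambda=\mathfrak{L}.
\]
\end{lemma}

\begin{proof}
For $a,c\in R$ and $b\in J$,
\[
[a\mathbf{e},b\mathbf{f}]=ab\,\mathbf{h},\qquad [c\mathbf{h},a\mathbf{e}]=2ca\,\mathbf{e},\qquad [c\mathbf{h},b\mathbf{f}]=-2cb\,\mathbf{f},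
\]
and these lie in $\mathfrak{b}_0$ because $J$ is an ideal. Each of the four summands of $\mathfrak{b}$ is abelian and $\mathbf{1}$ is central, so $[\mathfrak{b},\mathfrak{b}]\subset\mathfrak{b}_0$.

By Lemma~\ref{lem:ring}(c), the classes of $\mathbf{1}$, $\mathbf{h}$ and $w_n\mathbf{h}$ ($n\ge1$) form a basis of $\mathfrak{b}/\mathfrak{b}_0$. From
\[
\pi_n=\tfrac12\mathbf{1}+\big(\tfrac12-w_n\big)\mathbf{h}+\mathbf{e}+w_n(1-w_n)\mathbf{f}
\]
we get $d_n\equiv(1+\frac n2)\mathbf{1}+\frac n2\mathbf{h}-n\,w_n\mathbf{h}$ modulo $\mathfrak{b}_0$. So the classes of $\mathbf{1}$, $\mathbf{h}$ and $d_n$ ($n\ge1$) also form a basis, which is the decomposition of $\mathfrak{b}$.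

The forms $\operatorname{tr}$ and $\beta'_\kappa$ vanish on $\mathfrak{b}_0$, whose elements are traceless with lower right entry in $J$; hence so do $\Delta'$ and $\Lambda$. The lower right entry of $d_n$ is $1+nw_n$, and on the basis we find
\[
\begin{array}{c|ccc|cc}
 & \operatorname{tr} & \beta'_\infty & \rho'_k & \Delta' & \Lambda\\ \hline
d_n & n+2 & 1 & n\delta_{kn} & 0 & 0\\
\mathbf{1} & 2 & 1 & 0 & 0 & 1\\
\mathbf{h} & 0 & -1 & 0 & 2 & -1
\end{array}
\]
Both kernels can be read off.
\end{proof}

So $\mathfrak{L}$ is cut out of $\mathfrak{b}$ by two linear equations of different nature. The form $\Delta'$ has integer coefficients and is the differential of a character of $\mathcal{B}$ that is regular on every $\mathcal{B}\cap A_d$; the equation $\Delta'=0$ passes to the closure. The form $\Lambda$ is the analog of $\lambda$, and the equation $\Lambda=0$ does not.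

\begin{proof}[Proof of Theorem~\ref{thm:A}(a)]
By Lemma~\ref{lem:gens}(a), $G$ has generators of the required kind.

\emph{Step 1: $L(G)=\mathfrak{L}$.} Every subspace between $\mathfrak{b}_0$ and $\mathfrak{b}$ is a Lie algebra, since $[\mathfrak{b},\mathfrak{b}]\subset\mathfrak{b}_0$. So $\mathfrak{L}$ is a Lie algebra. It contains $d_n$, $a\mathbf{e}$ and $b\mathbf{f}$, hence $L(G)\subset\mathfrak{L}$. Conversely, $L(G)$ contains the $d_n$, the spans $R\mathbf{e}$ and $J\mathbf{f}$, and the brackets $[\mathbf{e},b\mathbf{f}]=b\mathbf{h}$ for $b\in J$.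

\emph{Step 2: $\operatorname{Lie}(\overline{G})=\mathfrak{L}\oplus\mathbb{K}\mathbf{1}$.} By Lemma~\ref{lem:closed}, $\mathcal{B}$ and $\ker\Delta$ are closed in $\operatorname{Aut}(\mathbb{A}^4)$, and $G\subset\ker\Delta$ by Lemma~\ref{lem:gens}(c). So $\overline{G}\subset\ker\Delta$. The function $\Delta$ is constant on $\overline{G}\cap A_d$, hence its differential $\Delta'$ vanishes on $T_e(\overline{G}\cap A_d)\subset\mathfrak{b}$, and $\operatorname{Lie}(\overline{G})\subset\ker\Delta'=\mathfrak{L}\oplus\mathbb{K}\mathbf{1}$. For the converse, $\mathfrak{L}=L(G)\subset\operatorname{Lie}(\overline{G})$ by \eqref{eq:chain}. By Lemma~\ref{lem:gens}(d), $G\cap T$ contains all scalar roots of unity. So $\overline{G}\cap T$ is an infinite closed subset of the irreducible curve $T$, hence equal to $T$, and $\mathbf{1}\in\operatorname{Lie}(T)\subset\operatorname{Lie}(\overline{G})$.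

\emph{Step 3: $L_G=\mathfrak{L}$.} Let $Y\subset G$ be closed in $A_d$ with $e\in Y$. By Lemmas~\ref{lem:closed} and~\ref{lem:gens}(b), $\psi(Y)\subset\Gamma\cap D_d$, and $F=\chi_d\circ\psi$ is a regular function on $Y$. Its values are roots of unity by Lemma~\ref{lem:roots}, so its differential $M_d\Lambda$ vanishes on $T_eY$ by Lemma~\ref{lem:locconst}. Also $T_eY\subset\operatorname{Lie}(\overline{G})\subset\ker\Delta'$. Hence $T_eY\subset\ker\Delta'\cap\ker\Lambda=\mathfrak{L}$ and $L_G\subset L(G)$. The reverse inclusion is in \eqref{eq:chain}.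
\end{proof}

\begin{remark}\label{rem:roles}
(i) $G\cap T$ is exactly the group of scalar roots of unity: if $s\mathbf{1}\in G$, then $\chi_1(\psi(s\mathbf{1}))=s$ is a root of unity by Lemma~\ref{lem:roots}.

(ii) The subgroup $G_0$ generated by the $H_n$ alone already answers the question, since $L(G_0)\subset L_{G_0}\subset L_G=\mathfrak{L}$, $\mathbf{1}\notin\mathfrak{L}$ and $T\subset\overline{G_0}$.

(iii) Infinitely many $H_n$ are needed. If only $H_1,\dots,H_d$ are used, together with the $U_a$ and $V_b$, then $\chi_d\circ\psi$ is trivial on all generators and regular on every $\mathcal{B}\cap A_i$, so it is trivial on the closure, whereas $\chi_d(\psi(s\mathbf{1}))=s^{M_d}$.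

(iv) Characteristic zero is used for the denominators in $\Lambda$ and in Lemma~\ref{lem:locconst}. In characteristic $p$ the same construction gives $d_p=\mathbf{1}$, so $\mathbf{1}$ would lie in $L(G)$.

(v) Step 3 does not use that $Y$ is smooth at $e$. For uncountable $\mathbb{K}$ it also follows from Theorem~\ref{thm:C}; the direct argument covers countable fields.
\end{remark}

\section{Larger defect and other varieties}\label{sec:products}

\begin{proof}[Proof of Theorem~\ref{thm:A}(b),(c)]
We treat both cases together. Let $X=(\mathbb{A}^4)^m\times Z$, where $Z$ is a point in case (b) and $m=1$ in case (c). As generators of $\mathcal{O}(X)$ take the coordinates $x_j,y_j,u_j,v_j$ of the $j$-th block and generators $q_1,\dots,q_r$ of $\mathcal{O}(Z)$. Let $\mathcal{B}^m$ act blockwise on $(\mathbb{A}^4)^m$ and trivially on $Z$. The action is faithful, so $G^m\subset\mathcal{B}^m\subset\operatorname{Aut}(X)$. For $m'\in\mathfrak{b}$ let $\xi^{(j)}_{m'}$ be the field $\xi_{m'}$ in the variables of block $j$. The map $(m_1,\dots,m_m)\mapsto\sum_j\xi^{(j)}_{m_j}$ embeds $\mathfrak{b}^{\oplus m}$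 in $\operatorname{VF}(X)$, and fields from different blocks commute.

The group $G^m$ is generated by the copies of $H_n,U_a,V_b$ in the blocks. These copies, and the torus $T_j$ of scalars in block $j$, are algebraic subgroups: the maps in the proof of Lemma~\ref{lem:gens}(a) remain injective and affine-linear when the coordinates of \eqref{eq:embedding} that belong to the other generators of $\mathcal{O}(X)$ are set equal to these generators. Since the blocks commute, Step 1 gives $L(G^m)=\mathfrak{L}^{\oplus m}$.

An element of $\mathcal{O}_{\le d}$ has degree at most $d$ in the block coordinates. So $\mathcal{B}^m\cap A_d$ satisfies the affine-linear conditions $g^*q_l=q_l$ for all $l$ and \eqref{eq:linear} in the variables of each block. Conversely, an automorphism $g\in A_d$ satisfying them acts on block $j$ by a matrix $g_j$, each $g_j(p)$ is invertible because $g$ is injective, and so $g\in\mathcal{B}^m$. The rest of the proof of Lemma~\ref{lem:closed} concerns the entries of one matrix and applies to each $g_j$. Thus $\mathcal{B}^m$ is closed, $T_e(\mathcal{B}^m\cap A_d)\subset\mathfrak{b}^{\oplus m}$,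 we have $\psi(g_j)\in D_d$ on $\mathcal{B}^m\cap A_d$, and the functions $\Delta(g_j)$ and $\chi_d(\psi(g_j))$ are regular there with differentials $\Delta'(m_j)$ and $M_d\Lambda(m_j)$.

The closed subgroup $\{\Delta(g_j)=1\text{ for all }j\}$ contains $G^m$, so the Lie algebra of the closure lies in $(\mathfrak{L}\oplus\mathbb{K}\mathbf{1})^{\oplus m}$. It contains $L(G^m)$, and it contains $\operatorname{Lie}(T_j)$ because $G^m\cap T_j$ is infinite. So equality holds, and the codimension of $L(G^m)$ is $m$. Finally, if $Y\subset G^m$ is closed in $A_d$ and $e\in Y$, then $\psi(g_j)\in\Gamma\cap D_d$ for $g\in Y$, so Lemmas~\ref{lem:roots} and~\ref{lem:locconst} give $\Lambda(m_j)=0$ on $T_eY$ for every $j$. Hence $T_eY\subset\mathfrak{L}^{\oplus m}$ and $L_{G^m}=L(G^m)$.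
\end{proof}

\section{The quotient $\operatorname{Lie}(\overline{G})/L(G)$ is abelian}\label{sec:abelian}

Now $X$ is arbitrary and $G$ is generated by connected algebraic subgroups $G_i$. The example shows that a linear condition on $L(G)$ need not pass to $\operatorname{Lie}(\overline{G})$. A condition on the adjoint action does pass: it can be integrated on each $G_i$, it is closed, and it can be differentiated again on $\overline{G}$.

\begin{lemma}\label{lem:Ad}
Let $v\in\operatorname{VF}(X)$. For every $d$ the map $g\mapsto\operatorname{Ad}(g)v$ is a morphism from $A_d$ to a finite-dimensional subspace of $\operatorname{VF}(X)$, and its differential at $e$ is $w\mapsto[v,w]$.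
\end{lemma}

\begin{proof}
A derivation is determined by its values on the generators $f_1,\dots,f_N$. By \eqref{eq:coeff}, $g^*f_j=\sum_la_l(g)f^{(l)}$, so $(\operatorname{Ad}(g)v)(f_j)=\sum_la_l(g)\,(g^{-1})^*v(f^{(l)})$. Applying \eqref{eq:coeff} to the functions $v(f^{(l)})$ and using that inversion is a morphism, we see that these values lie in a finite-dimensional space $W_0\subset\mathcal{O}(X)$ and depend regularly on $g\in A_d$. The derivations with all values $v'(f_j)$ in $W_0$ form a finite-dimensional space. At the point $e+\varepsilon w$, the same formula and \eqref{eq:rules} give $(1-\varepsilon w)v(1+\varepsilon w)=v+\varepsilon[v,w]$.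
\end{proof}

\begin{lemma}\label{lem:transfer}
Let $M\subset\operatorname{VF}(X)$ be a linear subspace and $v\in\operatorname{VF}(X)$. If $\operatorname{Ad}(g)v-v\in M$ for all $g\in G$, then $[v,w]\in M$ for all $w\in\operatorname{Lie}(\overline{G})$.
\end{lemma}

\begin{proof}
On $A_d$ the map $\Phi(g)=\operatorname{Ad}(g)v-v$ is a morphism to a finite-dimensional space $W$, in which $M\cap W$ is closed. So $\{g:\Phi(g)\in M\}$ is closed in $\operatorname{Aut}(X)$ and contains $G$, hence $\overline{G}$. Thus $\Phi$ maps $\overline{G}\cap A_d$ to the vector space $M\cap W$, and its differential $w\mapsto[v,w]$ maps $T_e(\overline{G}\cap A_d)$ to $M\cap W$.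
\end{proof}

Let $H\subset\operatorname{Aut}(X)$ be a connected algebraic subgroup and $v\in\operatorname{VF}(X)$. By Lemma~\ref{lem:Ad}, the span $V$ of $\operatorname{Ad}(H)v$ is a finite-dimensional rational $H$-module on which $w\in\operatorname{Lie}(H)$ acts by $v'\mapsto[v',w]$. We use the textbook fact that for a connected algebraic group $H$ in characteristic zero and a finite-dimensional rational $H$-module, every $\operatorname{Lie}(H)$-stable subspace is $H$-stable, and $H$ acts trivially if $\operatorname{Lie}(H)$ acts by zero.

\begin{proposition}\label{prop:ideals}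
The spaces $L(G)$ and $L_G$ are $\operatorname{Ad}(G)$-stable, they are ideals of $\operatorname{Lie}(\overline{G})$, and the inclusions \eqref{eq:chain} hold.
\end{proposition}

\begin{proof}
Let $v\in L(G)$ and let $V$ be the span of $\operatorname{Ad}(G_i)v$. The subspace $V\cap L(G)$ is $\operatorname{Lie}(G_i)$-stable, since $L(G)$ is a Lie algebra containing $\operatorname{Lie}(G_i)$. So it is $G_i$-stable, and it contains $v$. Hence $L(G)$ is stable under all $\operatorname{Ad}(G_i)$, and so under $\operatorname{Ad}(G)$.

Let $Y\subset G$ be a closed algebraic subset smooth at $e$, and let $g\in G$. Conjugation by $g$ and by $g^{-1}$ map each $A_i$ regularly to some $A_j$. So $gYg^{-1}\subset G$ is a closed algebraic subset isomorphic to $Y$, smooth at $e$, with tangent space $\operatorname{Ad}(g)T_eY$ by \eqref{eq:rules}. Hence $L_G$ is $\operatorname{Ad}(G)$-stable. If $Y$ is closed in $A_i$, then $T_eY\subset T_e(\overline{G}\cap A_i)$, so $L_G\subset\operatorname{Lie}(\overline{G})$.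

For $M=L(G)$ or $M=L_G$, Lemma~\ref{lem:transfer} applied to each $v\in M$ gives $[M,\operatorname{Lie}(\overline{G})]\subset M$. In particular $L_G$ is a Lie algebra. It contains $\operatorname{Lie}(G_i)=T_eG_i$, because algebraic groups are smooth, so $L(G)\subset L_G$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $v\in\operatorname{Lie}(\overline{G})$. By Lemma~\ref{lem:transfer} it suffices to show that $\operatorname{Ad}(g)v-v\in L(G)$ for all $g\in G$.

First let $g\in G_i$, and let $V$ be the span of $\operatorname{Ad}(G_i)v$. Since $L(G)$ is an ideal of $\operatorname{Lie}(\overline{G})$ containing $\operatorname{Lie}(G_i)$, the bracket of $\mathbb{K}v+L(G)$ with $\operatorname{Lie}(G_i)$ lies in $L(G)$. So $V'=V\cap(\mathbb{K}v+L(G))$ and $V\cap L(G)$ are $\operatorname{Lie}(G_i)$-stable, hence $G_i$-stable, and $\operatorname{Lie}(G_i)$ acts by zero on $V'/(V\cap L(G))$. Then $G_i$ acts trivially on this quotient, and since $v\in V'$ we get $\operatorname{Ad}(g)v-v\in L(G)$.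

The set of $g$ with $\operatorname{Ad}(g)v-v\in L(G)$ is closed under products within $G$, by the identity
\[
\operatorname{Ad}(g)\operatorname{Ad}(g')v-v=\operatorname{Ad}(g)\big(\operatorname{Ad}(g')v-v\big)+\big(\operatorname{Ad}(g)v-v\big)
\]
and the $\operatorname{Ad}(G)$-stability of $L(G)$. Every element of $G$ is a product of elements of the $G_i$, so the claim follows. If $\operatorname{Lie}(\overline{G})$ is perfect, that is, equal to its derived algebra, then $\operatorname{Lie}(\overline{G})\subset L(G)$ and \eqref{eq:chain} is a chain of equalities.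
\end{proof}

\section{Few generators: $L_G=L(G)$}\label{sec:few}

A closed algebraic subset $Y\subset G$ is covered by the images of the word maps $G_{i_1}\times\dots\times G_{i_r}\to G$, with no bound on the length $r$. If one word map covers a dense part of $Y$, then tangent vectors at general points of $Y$ come from the $\operatorname{Lie}(G_i)$, and a translation carries this information to $e$. The cardinality hypothesis serves only to find such a word.

\begin{lemma}\label{lem:baire}
Let $\mathbb{K}$ be uncountable. An irreducible variety $Y$ with $\dim Y\ge1$ is not a union of fewer than $|\mathbb{K}|$ proper closed subsets.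
\end{lemma}

\begin{proof}
Let $Y_j$ be proper closed subsets, $\kappa<|\mathbb{K}|$ in number, and note that $\max(\kappa,\aleph_0)<|\mathbb{K}|$. Replacing $Y$ by an affine open subset, we may assume that $Y$ is affine. Choose a nonconstant $q\in\mathcal{O}(Y)$; it takes all but finitely many values $c\in\mathbb{K}$. We use induction on $r=\dim Y$. If $r=1$, the $Y_j$ are finite, so their union has at most $\max(\kappa,\aleph_0)$ points, while $Y$ has at least $|\mathbb{K}|$ points. Let $r>1$. For each value $c$ of $q$ choose an irreducible component $Z_c$ of $q^{-1}(c)$; it has dimension $r-1$ by Krull's principal ideal theorem, and the $Z_c$ are pairwise disjoint. If $Z_c\subset Y_j$, then $Z_c$ is a component of $Y_j$, because $\dim Y_j\le r-1$. So each $Y_j$ contains finitely many $Z_c$, at most $\max(\kappa,\aleph_0)$ values $c$ are excluded, and some $Z_c$ lies in no $Y_j$. By induction $Z_c$ is not the union of the $Z_c\cap Y_j$.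
\end{proof}

For countable $\mathbb{K}$ the affine line is a countable union of points, which leaves only the trivial range of finitely many subsets; this is why the argument below says nothing in that case.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
By \eqref{eq:chain} it suffices to show $T_eY\subset L(G)$ for $Y\subset G$ a closed algebraic subset smooth at $e$. A smooth point lies on only one irreducible component, so we may replace $Y$ by that component without changing $T_eY$. If $Y$ is a point, then $T_eY=0$, so let $\dim Y\ge1$.

\emph{A dominant word.} For a finite sequence $\mathbf{i}=(i_1,\dots,i_r)$ in $I$, multiplication is a morphism $\mu_{\mathbf{i}}$ from $G_{i_1}\times\dots\times G_{i_r}$ to some $A_n$. The images cover $G$, and there are at most $\max(|I|,\aleph_0)<|\mathbb{K}|$ sequences. The closures of the sets $Y\cap\operatorname{im}\mu_{\mathbf{i}}$ cover $Y$, so by Lemma~\ref{lem:baire} one of them is $Y$. Fix this $\mathbf{i}$ and write $\mu=\mu_{\mathbf{i}}$. The closed set $\mu^{-1}(Y)$ has finitely many irreducible components and $Y$ is irreducible, so one component $P$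 dominates $Y$. By generic smoothness, which holds for dominant morphisms of irreducible varieties in characteristic zero, there is a dense open $P^\circ\subset P$ such that for $p\in P^\circ$ the points $p$ and $\mu(p)$ are smooth and $d\mu\colon T_pP\to T_{\mu(p)}Y$ is surjective. The image $\mu(P^\circ)$ is constructible and dense, so it contains a dense open subset $Y^\circ$ of the smooth locus $Y^{\mathrm{sm}}$.

\emph{Translation to the identity.} The map $\sigma(z,y)=zy^{-1}$ is a morphism $Y\times Y\to A_M$ for some $M$, and $\sigma(y,y)=e$. For $y\in Y^{\mathrm{sm}}$ let $\theta_y\colon T_yY\to T_eA_M$ be the differential at $y$ of $z\mapsto\sigma(z,y)$; on $\mathbb{K}[\varepsilon]$-points it is $z\mapsto zy^{-1}$. If $Y$ and $A_M$ are embedded in affine spaces and $\sigma$ is extended to a polynomial map, $\theta_y(\eta)$ is the Jacobian matrix in $z$ at $(y,y)$ applied to $\eta$. So $\theta$ is a morphism from the tangent bundle $TY^{\mathrm{sm}}$ to the finite-dimensional space $T_eA_M$, and $\theta_e$ is the inclusion of $T_eY$.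

\emph{General points.} Let $y\in Y^\circ$ and let $z$ be a tangent vector to $Y$ at $y$. Choose $p=(h_1,\dots,h_r)\in P^\circ$ over $y$ and a tangent vector to $P$ at $p$ that maps to $z$. Its $j$-th component is a tangent vector to $G_{i_j}$ at $h_j$; since right translation by $h_j$ is an automorphism of the variety $G_{i_j}$, it has the form $a_jh_j$ with $a_j=e+\varepsilon\xi_j$, $\xi_j\in\operatorname{Lie}(G_{i_j})$. Put $k_0=e$ and $k_j=h_1\cdots h_j$, so $k_r=y$. Then $z=a_1h_1\cdots a_rh_r$, and by \eqref{eq:rules}
\[
zy^{-1}=\prod_{j=1}^r k_{j-1}a_jk_{j-1}^{-1}=e+\varepsilon\sum_{j=1}^r\operatorname{Ad}(k_{j-1})\xi_j .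
\]
The sum lies in $L(G)$, which is $\operatorname{Ad}(G)$-stable by Proposition~\ref{prop:ideals}. So $\theta$ maps $TY|_{Y^\circ}$ into the linear, hence closed, subspace $L(G)\cap T_eA_M$.

\emph{Specialization to $e$.} The variety $TY^{\mathrm{sm}}$ is a vector bundle over the irreducible variety $Y^{\mathrm{sm}}$, so it is irreducible and its nonempty open subset $TY|_{Y^\circ}$ is dense. Hence $\theta(TY^{\mathrm{sm}})\subset L(G)$. Since $Y$ is smooth at $e$, the space $T_eY$ is a fiber of $TY^{\mathrm{sm}}$, and $T_eY=\theta_e(T_eY)\subset L(G)$.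
\end{proof}

\begin{thebibliography}{9}
\bibitem{KZ}
Hanspeter Kraft and Mikhail Zaidenberg, \emph{Automorphism groups of affine varieties and their Lie algebras}, arXiv:2403.12489 (2024).
\end{thebibliography}
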